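# Invariant 2-distributions of $C^2$ circle diffeomorphisms with irrational rotation number

## 1. Circle diffeomorphisms and their invariant distributions

Throughout, $S^1=\mathbb R/\mathbb Z$, $R=R_\alpha$ is the rotation $x\mapsto x+\alpha$, and $\|t\|$ is the distance from a real number $t$ to $\mathbb Z$. We write $\|\cdot\|_0$ for the sup norm, $\|v\|_{C^m}=\sum_{i\le m}\|v^{(i)}\|_0$, and $\int$ for $\int_0^1\cdot\,dx$. The $C^1$ norm is submultiplicative: $\|vw\|_{C^1}\le\|v\|_{C^1}\|w\|_{C^1}$.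

**Definition (rotation number, invariant measure).** An orientation-preserving homeomorphism $f$ of $S^1$ with lift $F:\mathbb R\to\mathbb R$ has rotation number $\lim_n F^n(x)/n \bmod 1$; the limit exists and does not depend on $x$. It is invariant under orientation-preserving conjugacy. If it is irrational, $f$ has exactly one invariant probability measure, which we call $\mu$.

*Example.* Let $\alpha$ be irrational, $g$ an orientation-preserving homeomorphism, and $f=g R_\alpha g^{-1}$. Then $f$ has rotation number $\alpha$, and $\mu=g_*\mathrm{Leb}$, that is, $\int u\,d\mu=\int u\circ g\,dx$. Indeed $\int u\circ f\circ g=\int u\circ g\circ R=\int u\circ g$.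

**Definition ($k$-distribution).** For $k\ge0$, a $k$-distribution is a continuous linear functional $L$ on $C^k(S^1)$, the space of real $C^k$ functions with the $C^k$ norm. A distribution is a continuous linear functional on $C^\infty(S^1)$ with its usual Fréchet topology.

*Example.* $L(u)=u''(0)$ is a 2-distribution. It is not the restriction of a 1-distribution: for $u_N=N^{-2}\cos(2\pi Nx)$ we have $\|u_N\|_{C^1}\le N^{-2}+2\pi N^{-1}\to0$, while $u_N''(0)=-4\pi^2$ for all $N$. In the other direction, every $k$-distribution is a $k'$-distribution for each $k'>k$. So the larger $k$ is, the more functionals are allowed.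

**Definition (invariance).** Let $f$ be of class at least $C^k$, with irrational rotation number. A $k$-distribution $L$ is $f$-invariant if $L(u\circ f)=L(u)$ for all $u\in C^k(S^1)$. It is *different from the invariant measure* if it is not a scalar multiple of $u\mapsto\int u\,d\mu$. For $f$ of class $C^\infty$ the same words are used for distributions.

*Example ($k=1$, a wandering interval).* Suppose $f$ is a $C^1$ diffeomorphism of irrational rotation number and the intervals $f^n([a,c])$, $n\in\mathbb Z$, are pairwise disjoint; the classical Denjoy examples have this property. Choose $a<b<c$ and put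
$$L(u)=\sum_{n\in\mathbb Z}\big[u(f^n(b))-u(f^n(a))\big]=\sum_{n\in\mathbb Z}\int_{f^n([a,b])}u' .$$
The intervals are disjoint, so $|L(u)|\le\|u'\|_0$ and $L$ is a 1-distribution. Replacing $u$ by $u\circ f$ shifts the index $n$, so $L$ is invariant. It vanishes on constants, so if it were $c\mu$, then $c=0$. But choose $u$ with $u'$ continuous, supported in $[a,c]$, positive on $(a,b)$, negative on $(b,c)$ and of mean zero: only the term $n=0$ survives and $L(u)=\int_a^bu'>0$. So $L$ is different from the invariant measure.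

**Definition (Hölder classes, bounded type).** For an integer $r\ge0$ and $0<\tau<1$, $C^{r+\tau}$ is the space of $C^r$ functions whose $r$-th derivative is $\tau$-Hölder, with norm $\|u\|_{C^{r+\tau}}=\|u\|_{C^r}+[u^{(r)}]_\tau$, where $[w]_\tau=\sup_{x\neq y}|w(x)-w(y)|/|x-y|^\tau$. An irrational $\alpha$ is of bounded type if $\liminf_{q\to\infty}q\|q\alpha\|>0$. A $C^1$ diffeomorphism is of Denjoy class $C^{1+bv}$ if its derivative has bounded variation; every $C^2$ diffeomorphism is.

*Example.* $\sqrt2$ is of bounded type. If $p$ is the integer nearest to $q\sqrt2$, then $|q\sqrt2-p|\,(q\sqrt2+p)=|2q^2-p^2|\ge1$ and $p\le q\sqrt2+\frac12$, so $q\|q\sqrt2\|\ge q/(2\sqrt2q+\frac12)\ge\frac14$. In Section 6 we build numbers $\alpha$ that are very far from this.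

We can now state the problem. It comes from Andrés Navas and Michele Triestino, "On the invariant distributions of C^2 circle diffeomorphisms of irrational rotation number", arXiv:1207.1481 (2012), and its background is as follows.

* (i) Avila and Kocsard: a $C^\infty$ circle diffeomorphism of irrational rotation number has no invariant distribution different from the invariant measure.
* (ii) Navas and Triestino: circle diffeomorphisms of irrational rotation number in the class $C^{1+bv}$ have no invariant 1-distributions different from the invariant measure.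
* (iii) There are $C^1$ circle diffeomorphisms of irrational rotation number, including minimal ones, that do carry invariant 1-distributions different from the invariant measure.

The wandering-interval example illustrates (iii). It says nothing about $C^2$ maps, since by Denjoy's theorem a $C^2$ diffeomorphism of irrational rotation number has no wandering interval. And by (ii), a $C^2$ map has no exotic invariant functional of order $1$. We allow ourselves one more derivative on the test functions and ask: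

> Is there a $C^2$ circle diffeomorphism of irrational rotation number with an invariant 2-distribution different from the invariant measure?

## 2. Rotations and $C^k$ conjugates of rotations carry only $\mu$

The simplest map is $f=R_\alpha$ with $\alpha$ irrational. Let $L$ be an invariant $k$-distribution, extended complex-linearly, and let $e_n(x)=e^{2\pi inx}$. Since $e_n\circ R=e^{2\pi in\alpha}e_n$, invariance says $L(e_n)=e^{2\pi in\alpha}L(e_n)$. For $n\ne0$ the factor is not $1$, so $L(e_n)=0$. Trigonometric polynomials are dense in $C^k$ (Fejér means), hence $L(u)=L(1)\int u$. A rotation gives nothing new, for any $k$.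

A change of coordinates that is smooth enough does not help.

**Proposition 1.** Let $k\ge 1$ and let $f=gRg^{-1}$ with $R$ an irrational rotation and $g$ a $C^k$ diffeomorphism. Then the only invariant $k$-distributions of $f$ are the multiples of $\mu$.

**Proof.** The map $g^{-1}$ is $C^k$, so $U\mapsto U\circ g^{-1}$ is continuous on $C^k$ and $M(U)=L(U\circ g^{-1})$ is a $k$-distribution. It is $R$-invariant, because $R g^{-1}=g^{-1}f$:
$$M(U\circ R)=L(U\circ R\circ g^{-1})=L(U\circ g^{-1}\circ f)=M(U).$$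
By the computation above $M(U)=c\int U$. Hence $L(u)=M(u\circ g)=c\int u\circ g=c\int u\,d\mu$. $\blacksquare$

So an example must be a $C^2$ map whose conjugacy to the rotation is not $C^2$. We shall keep the conjugacy $C^1$ and ask for no more.

**Remark (using a published theorem; not used elsewhere).** Katznelson–Ornstein (*Ergodic Theory Dynam. Systems* 9 (1989), 643–680): if $f\in C^r$ and $|\alpha-p/q|\ge Cq^{-2-\delta}$ for all $p/q$, with $\delta\ge0$ and $r>2+\delta$, then $f$ is conjugate to $R_\alpha$ by a $C^{r-1-\delta-\epsilon}$ diffeomorphism for every $\epsilon>0$. If moreover $r>k+1+\delta$, we can choose $\epsilon$ with $r-1-\delta-\epsilon\ge k$, and Proposition 1 shows that $f$ has no invariant $k$-distribution different from $\mu$.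

## 3. Two theorems

**Theorem 2.** There is an orientation-preserving $C^2$ diffeomorphism $f$ of $S^1$ with irrational rotation number, $C^1$-conjugate to a rotation, and an $f$-invariant 2-distribution $L$ which is not a multiple of the invariant measure.

So the answer is yes. The next theorem treats every $k\ge2$.

**Theorem 3.** Let $k\ge2$ be an integer.

**(A)** Let $\alpha$ be irrational with $\liminf_{q\to\infty}q^{k-1}\|q\alpha\|=0$ (for $k=2$: $\alpha$ is any irrational not of bounded type). Then there is a $C^k$ diffeomorphism $f$ of rotation number $\alpha$, conjugate to $R_\alpha$ by a diffeomorphism in $\bigcap_{\tau<1}C^{k-1+\tau}$, whose space of invariant $k$-distributions is infinite-dimensional.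

**(B)** There is a diffeomorphism $f\in\bigcap_{\tau<1}C^{k+\tau}$ of irrational rotation number with an invariant $k$-distribution different from the invariant measure.

**(C)** If $f$ is conjugate to an irrational rotation by a $C^k$ diffeomorphism, its only invariant $k$-distributions are the multiples of $\mu$.

Part (C) is Proposition 1 and is done.

The conjugacy regularity in (A) cannot be improved to $C^k$. Let $g,h$ both conjugate $f$ to $R_\alpha$. Then $\varphi=g^{-1}h$ commutes with $R_\alpha$, so $\varphi(n\alpha)=\varphi(0)+n\alpha$ for all $n$, and by density $\varphi(t)=\varphi(0)+t$. Thus any two conjugacies differ by a rotation and have the same regularity; by (C), that regularity cannot be $C^k$ for the $f$ of (A).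

**Remark (what is not settled here).** For $k\ge2$, Theorem 3 shows that $C^{k+\tau}$ for all $\tau<1$ does not suffice to exclude invariant $k$-distributions different from $\mu$. The arguments below do not determine whether $C^{k+1}$ (or $C^k$ with $k$-th derivative of bounded variation) suffices in general, nor whether for $k=2$ there are $C^2$ examples with rotation number of bounded type. Theorem 3 makes no claim for $k=1$.

## 4. Functionals $D(u'\circ g)$ and oscillation against a $C^1$ density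

Let $P>0$ be continuous on $S^1$, let $g(x)=\int_0^xP\big/\int_0^1P$, and let $f=gRg^{-1}$. Then $g$ is an orientation-preserving $C^1$ diffeomorphism of the circle. We look for $L$ of the form $L(u)=D(u'\circ g)$, so that $L$ kills constants. We first express invariance of $L$ in terms of $D$.

Differentiating $f\circ g=g\circ R$ and using $g'=P/\int P$ gives $f'\circ g=P\circ R/P$. Put $v=u'\circ g$. Then
$$(u\circ f)'\circ g=(u'\circ f\circ g)\,(f'\circ g)=(v\circ R)\,\frac{P\circ R}{P}. \tag{1}$$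
Call the right side $\tilde v$. For $L$ to be invariant we need $D(\tilde v)=D(v)$.

The natural candidates are $D(v)=\int vPb$ for a function $b$. The denominator in (1) cancels, and
$$\int\tilde vPb=\int\big((vP)\circ R\big)\,b=\int vP\;b\circ R^{-1}. \tag{2}$$
So $b$ should be $R$-invariant, hence constant. But then $D(v)=b\int vP$ and $L(u)$ is a multiple of $\int (u'\circ g)g'=\int u'=0$. Exactly invariant functions $b$ are useless.

There are, however, *almost* invariant functions that are far from constant. Let $q_n\to\infty$, $c_n(x)=\cos(2\pi q_nx)$, $\theta_n=\|q_n\alpha\|$. Then $\|c_n\circ R^{-1}-c_n\|_0\le2\pi\theta_n$. Put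
$$D_n(v)=K_n\int vPc_n .$$
By (2), $|D_n(\tilde v)-D_n(v)|\le2\pi K_n\theta_n\|v\|_0\|P\|_0$. So if $K_n\theta_n\to0$ and $D_n(v)$ converges for every $v\in C^1$, the limit $D$ gives an invariant $L$. It is tempting to fix a pleasant $P$ and to tune $K_n$ so that $D_n$ has a nonzero limit. Here is the point at which this stops.

**Proposition 4.** Let $P>0$ be of class $C^1$ and $q_n\to\infty$. If $D_n(v)$ converges for every $v\in C^1(S^1)$, then the limit is $0$ for every $v$.

**Proof.** By the Banach–Steinhaus theorem the norms of $D_n$ on $C^1$ are bounded. The functions $q_n^{-1}c_n$ have $C^1$ norm at most $1+2\pi$, and $D_n(q_n^{-1}c_n)=\frac{K_n}{q_n}\int Pc_n^2$, where $\int Pc_n^2\to\frac12\int P>0$ by the Riemann–Lebesgue lemma. So $K_n/q_n$ is bounded. Integrating by parts,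
$$D_n(v)=-\frac{K_n}{2\pi q_n}\int(vP)'\sin(2\pi q_nx)\,dx\longrightarrow0,$$
again by Riemann–Lebesgue. $\blacksquare$

This agrees with Proposition 1: $P\in C^1$ means $g\in C^2$. The density must therefore fail to be $C^1$, and its roughness must be arranged so that $\int vPc_n$, multiplied by $K_n$, remembers something fixed about $v$.

## 5. Resonant factors that carry a functional from one frequency to the next

Suppose that at frequency $q_{n-1}$ we have a density $P_{n-1}$ and the functional $D'_{n-1}(v)=K_{n-1}\int vP_{n-1}c_{n-1}$. We want to modify the density so that the *same* functional reappears at a much larger frequency $q_n$. Multiply by a factor containing the product $c_{n-1}c_n$: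
$$P_n=P_{n-1}(1+\varepsilon_nc_{n-1}c_n).$$
Since $2c_n^2=1+\cos(4\pi q_nx)$,
$$K_n\int vP_nc_n=K_n\int vP_{n-1}c_n+\frac{K_n\varepsilon_n}2\int vP_{n-1}c_{n-1}+\frac{K_n\varepsilon_n}2\int vP_{n-1}c_{n-1}\cos(4\pi q_nx).$$
The middle term is exactly $D_{n-1}'(v)$ if
$$\varepsilon_n=\frac{2K_{n-1}}{K_n},$$
and the other two terms are integrals of $C^1$ functions against oscillations of frequency at least $q_n$, which we can make tiny by choosing $q_n$ late.

*A check by hand.* Take $q_0=1$, $K_0=1$, $P_0=1$, $q_1\ge2$, $v=c_0$. Then $D'_0(v)=\int c_0^2=\frac12$. At the next stage, $K_1\int c_0c_1=0$, and the third term is $\int c_0^2\cos(4\pi q_1x)=0$ because $c_0^2=\frac12(1+\cos4\pi x)$. So $D_1'(c_0)=\frac12$: the value is passed on exactly.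

It remains to see which quantities compete. We need:

* $\sum\varepsilon_n<\infty$, so that $P=\lim P_n$ is continuous and positive;
* $K_n\sum_{j>n}\varepsilon_j\to0$, so that replacing $P_n$ by $P$ in $D'_n$ does no harm;
* $K_n/q_n$ small compared with $1/\|P_{n-1}\|_{C^1}$, so that the oscillating terms are small;
* $K_n\theta_n\to0$, for invariance;
* $f\in C^2$. Here $\log f'\circ g=\log P\circ R-\log P$. The terms of $\log P$ have derivatives of size about $\varepsilon_nq_n=2K_{n-1}q_n/K_n$, which tends to infinity. But the *difference* under $R$ gains a factor $\theta_{n-1}+\theta_n$, since $c_{n-1}c_n$ moves by only that much. We need $\sum\varepsilon_nq_n(\theta_{n-1}+\theta_n)<\infty$.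

If $\alpha$ is very well approximated, with $\theta_n\le2q_n/q_{n+1}$, these demands are compatible. With $K_n=q_n^{1/2}$ we have $\varepsilon_nq_n\theta_{n-1}\le2\varepsilon_nq_{n-1}$, which is small once $q_n$ is large, even though $\varepsilon_nq_n\to\infty$. So $P$ is rough, while $\log P\circ R-\log P$ is smooth.

## 6. A $C^2$ example: proof of Theorem 2

**Step 1 (choice of the parameters).** *We fix the frequencies $q_n$ and collect the inequalities used later.*

Let $q_0=1$, $K_n=q_n^{1/2}$, $c_n(x)=\cos(2\pi q_nx)$ and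
$$\varepsilon_n=\frac{2K_{n-1}}{K_n},\qquad a_n=\varepsilon_nc_{n-1}c_n\ (n\ge1),\qquad P_0=1,\quad P_n=\prod_{j=1}^n(1+a_j).$$
Note that $P_{n-1}$ depends only on $q_0,\dots,q_{n-1}$. So we can choose inductively $q_n$, a multiple of $q_{n-1}$, such that
$$q_n\ge4^{n+4}q_{n-1}^3, \tag{3}$$
$$q_n^{1/2}\ge40\cdot2^n\big(\|P_{n-1}\|_{C^1}+K_{n-1}\|P_{n-1}c_{n-1}\|_{C^1}\big). \tag{4}$$
From (3), $\varepsilon_n=2(q_{n-1}/q_n)^{1/2}\le2\cdot2^{-n-4}q_{n-1}^{-1}$, that is,
$$\varepsilon_n\le\frac{2^{-n-3}}{q_{n-1}},\qquad\text{so}\quad \varepsilon_n\le\tfrac1{16},\quad\sum_{n\ge1}\varepsilon_n\le\tfrac18,\quad K_{n-1}\varepsilon_n\le2^{-n-3}. \tag{5}$$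

**Step 2 (the rotation number).** *We make $q_n\alpha$ very close to an integer.*

Let $\alpha=\sum_{n\ge1}1/q_n$ and $\theta_n=\|q_n\alpha\|$. Since $q_m\mid q_n$ for $m\le n$, the number $q_n\alpha$ differs by an integer from $q_n\sum_{m>n}1/q_m$. As $q_{m+1}\ge2q_m$, this lies strictly between $0$ and $2q_n/q_{n+1}$ or equals the latter, and $2q_n/q_{n+1}<\frac12$ by (3). Hence
$$0<\theta_n\le\frac{2q_n}{q_{n+1}}\longrightarrow0. \tag{6}$$
If $\alpha=a/b$ with integers $a,b$, $b\ge1$, every $\|q_n\alpha\|$ would be $0$ or at least $1/b$, contrary to (6). So $\alpha$ is irrational.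

**Step 3 (the density and the map).** *We check that $P=\lim P_n$ exists and measure the error $P-P_n$.*

Since $|a_j|\le\varepsilon_j$, we have $|\log(1+a_j)|\le2\varepsilon_j$, so $\log P_n$ converges uniformly. Thus $P_n\to P$ uniformly, $P$ is continuous, and $P\ge\prod(1-\varepsilon_j)\ge1-\sum\varepsilon_j\ge\frac78$. Put $s=\sum_{j>n}\varepsilon_j\le\frac18$. Since $P_n\le e^{1/8}$ and $\big|\prod_{j>n}(1+a_j)-1\big|\le\prod_{j>n}(1+\varepsilon_j)-1\le e^s-1\le se^s$,
$$\|P-P_n\|_0\le e^{1/8}(e^s-1)\le e^{1/4}s\le2s=2\sum_{j>n}\varepsilon_j. \tag{7}$$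
Let $g(x)=\int_0^xP\big/\int_0^1P$, an orientation-preserving $C^1$ diffeomorphism of $S^1$, and $f=gRg^{-1}$. It has rotation number $\alpha$ and is $C^1$-conjugate to $R_\alpha$.

**Step 4 ($f$ is $C^2$).** *We show that $\log P\circ R-\log P$ is $C^1$ although $\log P$ need not be.*

By Section 4, $f'\circ g=P\circ R/P=e^\ell$, where
$$\ell=\sum_{n\ge1}\ell_n,\qquad \ell_n=\log(1+a_n\circ R)-\log(1+a_n),$$
and the series converges uniformly. Differentiate one term:
$$\ell_n'=\frac{a_n'\circ R}{1+a_n\circ R}-\frac{a_n'}{1+a_n}=\frac{a_n'\circ R-a_n'}{1+a_n\circ R}+\frac{a_n'\,(a_n-a_n\circ R)}{(1+a_n)(1+a_n\circ R)} .$$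
For the cosines,
$$\|c_n\circ R-c_n\|_0\le2\pi\theta_n,\qquad \|c_n'\|_0\le2\pi q_n,\qquad \|c_n'\circ R-c_n'\|_0\le4\pi^2q_n\theta_n .$$
We use the identity $(xy)\circ R-xy=(x\circ R-x)\,y\circ R+x\,(y\circ R-y)$ on products. For $a_n=\varepsilon_nc_{n-1}c_n$ it gives
$$\|a_n\circ R-a_n\|_0\le2\pi\varepsilon_n(\theta_{n-1}+\theta_n).$$
Next, $a_n'=\varepsilon_n(c_{n-1}'c_n+c_{n-1}c_n')$, so $\|a_n'\|_0\le2\pi\varepsilon_n(q_{n-1}+q_n)\le4\pi\varepsilon_nq_n$. The difference of $c'_{n-1}c_n$ under $R$ is at most $4\pi^2q_{n-1}(\theta_{n-1}+\theta_n)$, and that of $c_{n-1}c_n'$ is at most $4\pi^2q_n(\theta_{n-1}+\theta_n)$. Hence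
$$\|a_n'\circ R-a_n'\|_0\le8\pi^2\varepsilon_nq_n(\theta_{n-1}+\theta_n).$$
With $1+a_n\ge\frac{15}{16}$ and $\varepsilon_n\le\frac1{16}$,
$$\|\ell_n'\|_0\le\pi^2\varepsilon_nq_n(\theta_{n-1}+\theta_n)\Big[8\cdot\tfrac{16}{15}+8\,\varepsilon_n\big(\tfrac{16}{15}\big)^2\Big]\le16\pi^2\varepsilon_nq_n(\theta_{n-1}+\theta_n).$$
Finally, by (6), $q_{n+1}\ge q_n^2$ (from (3)) and (5),
$$\varepsilon_nq_n(\theta_{n-1}+\theta_n)\le\varepsilon_n\Big(2q_{n-1}+\frac{2q_n^2}{q_{n+1}}\Big)\le\varepsilon_n(2q_{n-1}+2)\le4\varepsilon_nq_{n-1}\le2^{-n-1}.$$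
So $\sum\ell_n'$ converges uniformly and $\ell\in C^1$. Since $g^{-1}$ is $C^1$, $f'=\exp(\ell\circ g^{-1})$ is $C^1$ and positive: $f$ is a $C^2$ diffeomorphism.

**Step 5 (the limit functional $D$ on $C^1$).** *We show that the functionals at frequencies $q_n$ agree in the limit, and stay close to the very first one.*

For $v\in C^1(S^1)$ put
$$D_n(v)=K_n\int vPc_n,\qquad D_n'(v)=K_n\int vP_nc_n .$$
The first is the almost invariant one; the second is the one that is handed on. They are close: by (7), $K_n\le K_{j-1}$ for $j>n$, and (5),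
$$|D_n(v)-D_n'(v)|\le2\|v\|_0\sum_{j>n}K_n\varepsilon_j\le2\|v\|_0\sum_{j>n}K_{j-1}\varepsilon_j\le2^{-n-2}\|v\|_0\longrightarrow0.$$
By the computation in Section 5, with $K_n\varepsilon_n=2K_{n-1}$,
$$D'_n(v)-D'_{n-1}(v)=K_n\int vP_{n-1}c_n+K_{n-1}\int vP_{n-1}c_{n-1}\cos(4\pi q_nx).$$
One integration by parts gives $\big|\int w\cos(2\pi Nx)\,dx\big|\le\|w'\|_0/(2\pi N)$ for $w\in C^1$. Apply it with $w=vP_{n-1}$, $N=q_n$, and with $w=vP_{n-1}c_{n-1}$, $N=2q_n$. Since $K_n/q_n=q_n^{-1/2}$ and $1/q_n\le q_n^{-1/2}$, the submultiplicativity of the $C^1$ norm and (4) give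
$$|D'_n(v)-D'_{n-1}(v)|\le q_n^{-1/2}\big(\|P_{n-1}\|_{C^1}+K_{n-1}\|P_{n-1}c_{n-1}\|_{C^1}\big)\|v\|_{C^1}\le\frac{2^{-n}}{40}\|v\|_{C^1}.$$
So $D(v):=\lim D_n(v)=\lim D'_n(v)$ exists for every $v\in C^1(S^1)$. It is linear in $v$, and since $D'_0(v)=\int v\cos(2\pi x)\,dx$, summing over $n\ge1$ yields
$$\Big|D(v)-\int v(x)\cos(2\pi x)\,dx\Big|\le\tfrac1{40}\|v\|_{C^1}. \tag{8}$$
In particular $D$ is continuous on $C^1(S^1)$.

**Step 6 ($L$ is an invariant 2-distribution).** *We pull $D$ back to functions on the circle where $f$ acts.*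

For $u\in C^2(S^1)$ let $L(u)=D(u'\circ g)$. Since $(u'\circ g)'=(u''\circ g)g'$, we have $\|u'\circ g\|_{C^1}\le(1+\|g'\|_0)\|u\|_{C^2}$, so $L$ is a 2-distribution.

Let $v=u'\circ g$ and $\tilde v=(u\circ f)'\circ g$. Because $u\circ f\in C^2$ and $g\in C^1$, the function $\tilde v$ is $C^1$, so $D(\tilde v)$ is defined; here we use $f\in C^2$. By (1), $\tilde v=(v\circ R)(P\circ R)/P$, and by (2) with $b=K_nc_n$,
$$D_n(\tilde v)=K_n\int vP\;c_n\circ R^{-1}.$$
Therefore, by (6) and (3),
$$|D_n(\tilde v)-D_n(v)|\le2\pi K_n\theta_n\|v\|_0\|P\|_0\le4\pi\|v\|_0\|P\|_0\,\frac{q_n^{3/2}}{q_{n+1}}\longrightarrow0 .$$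
Letting $n\to\infty$, $D(\tilde v)=D(v)$, that is, $L(u\circ f)=L(u)$.

**Step 7 ($L$ is not a multiple of $\mu$).** *We exhibit a function on which $L$ is positive.*

$L$ vanishes on constants, so $L=c\mu$ would force $c=0$. It is enough to show $L\ne0$. We want $v$ close to $c_0$, and $v$ must be of the form $u'\circ g$. Put $v=c_0-t$ with $t=\int c_0P\big/\int P\in[-1,1]$. Then $\int vP=0$, so $\int_0^1v\circ g^{-1}\,dy=\int vg'\,dx=0$. Hence the $C^1$ function $v\circ g^{-1}$ has a periodic primitive $u\in C^2(S^1)$, and $u'\circ g=v$. Now $\int v\cos(2\pi x)\,dx=\frac12$ and $\|v\|_{C^1}\le2+2\pi<9$. By (8),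
$$L(u)=D(v)\ge\tfrac12-\tfrac9{40}>0.\qquad\blacksquare$$

**Remark.** By (ii), this $L$ does not extend continuously to $C^1(S^1)$. An extension would be $f$-invariant, because $C^2$ is dense in $C^1$ and $u\mapsto u\circ f$ is continuous on $C^1$; it would be different from $\mu$ since $L$ is; and $f\in C^2\subset C^{1+bv}$.

## 7. Prescribed rotation numbers and infinitely many functionals: proof of Theorem 3 (A) and (B)

The mechanism is the same, but three things must change.

* *Higher order.* Test functions $v=u'\circ g$ now lie in $C^m$ with $m=k-1$, so an oscillation of frequency $Q$ costs a factor $Q^{-m}$. We may take $K_j$ as large as $\kappa_jQ_j^m$ with a small weight $\kappa_j$.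
* *Prescribed $\alpha$.* In Section 6 the estimate $\theta_{n-1}\le2q_{n-1}/q_n$ beat $\varepsilon_nq_n$ whatever the size of $q_n$. If $\alpha$ is given, $\theta_p$ is fixed as soon as $Q_p$ is chosen, before the next frequency $Q_j$. The quantity to control is $\varepsilon_jQ_j^m\theta_p=2K_p\theta_p\,Q_j^m/K_j$, so $Q_j^m/K_j$ must be bounded by something known in advance. With $K_j=\kappa_jQ_j^m$ it is $1/\kappa_j$. So we fix the weights $\kappa_j$ at the start and then choose $Q_p$ with $Q_p^m\theta_p$ small against them.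
* *Many functionals.* We split the stages into infinitely many classes and run a separate chain of hand-overs along each.

### 7.1 Parameters

**Step 1 (set-up).** *We fix the weights, the classes and the frequencies.*

Put $m=k-1\ge1$, $E=e^{2\pi}$, $\kappa_j=2^{-j^2}$. Since $\kappa_{l+1}/\kappa_l=2^{-2l-1}\le\frac12$,
$$\sum_{l>j}\kappa_l\le2\kappa_{j+1}. \tag{9}$$
Partition $\{0,1,2,\dots\}$ into infinite sets $N_i$ $(i\in I)$: countably infinitely many for (A), just one for (B). Let $p(j)$ and $s(j)$ be the predecessor (if any) and the successor of $j$ in its class. Call $j$ *initial* if it is the minimum of its class. For example, if one class is the set of even numbers, then $p(4)=2$, $s(4)=6$, and $0$ is initial.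

For integers $Q_0<Q_1<\cdots$ put $K_j=\kappa_jQ_j^m$, $c_j=\cos(2\pi Q_jx)$, $\theta_j=\|Q_j\alpha\|$, and
$$\varepsilon_j=\frac{2K_{p(j)}}{K_j},\qquad a_j=\varepsilon_jc_{p(j)}c_j\qquad(\varepsilon_j=0,\ a_j=0\text{ if $j$ is initial}),\qquad P_n=\prod_{j\le n}(1+a_j),\quad P_{-1}=1.$$
Let $\Lambda_0=1$ and $\Lambda_j=\max_{i<j}(1+K_i+Q_i)$; so $\Lambda_j\ge1$ is nondecreasing and is known before $Q_j$ is chosen. We always require
$$Q_j\ge\exp\big(100\,E^2\,4^{(j+1)^2}\Lambda_j^2\big). \tag{10}$$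

* In (A), choose $Q_j$ inductively with (10) and
$$Q_j^m\theta_j\le\kappa_{s(j)+1}. \tag{11}$$
This is possible: the partition is fixed, so $s(j)$ is known, and $\liminf q^m\|q\alpha\|=0$ provides arbitrarily large $q$ with $q^m\|q\alpha\|\le\kappa_{s(j)+1}$.
* In (B), require (10) and $Q_{j-1}\mid Q_j$, and put $\alpha=\sum_{n\ge0}1/Q_n$. By (10), $Q_{n+1}\ge100\Lambda_{n+1}^2\ge100Q_n^2$. So, as in Step 2 of Section 6, $Q_n\alpha$ differs by an integer from $Q_n\sum_{l>n}1/Q_l\in(0,2Q_n/Q_{n+1}]$, with $2Q_n/Q_{n+1}<\frac12$. Hence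
$$0<\theta_n\le\frac{2Q_n}{Q_{n+1}}\to0, \tag{12}$$
and $\alpha$ is irrational.

**Step 2 (consequences of (10)).** *We list once and for all the smallness statements we need.*

*Sizes of $\varepsilon_j$.* For non-initial $j$ we have $K_{p(j)}\le\Lambda_j$ and $K_j\ge2^{-j^2}Q_j$, so $\varepsilon_j\Lambda_j\le2\cdot2^{j^2}\Lambda_j^2/Q_j$. Since $e^X\ge X$, also $Q_j\ge100E^24^{(j+1)^2}\Lambda_j^2$. Hence
$$E^2\Lambda_j\varepsilon_j\le\tfrac1{50}\,2^{j^2}4^{-(j+1)^2}\le\tfrac1{50}\,\kappa_{j+1}. \tag{13}$$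
Therefore $\sum_jE^2\varepsilon_j\le\frac1{50}\sum_{l\ge1}\kappa_l\le\frac1{50}$, and $\frac12\le1-\sum\varepsilon_j\le P_n\le e^{\sum\varepsilon_j}\le2$. The uniform limit $P=P_\infty$ exists and is continuous, and, exactly as for (7),
$$|P_{n'}-P_n|\le2\sum_{i>n}\varepsilon_i\quad(n<n'\le\infty),\qquad K_n\varepsilon_i\le\Lambda_i\varepsilon_i\le\tfrac1{50}\kappa_{i+1}\quad(i>n). \tag{14}$$

*Degrees.* We have $\sum_{i<j}Q_i\le j\Lambda_j\le Q_j/8$. The trigonometric polynomial $P_{j-1}$ is a product of factors of degree at most $Q_{p(i)}+Q_i$, $i<j$, and $p$ is injective. So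
$$\deg P_{j-1}\le2\sum_{i<j}Q_i\le\tfrac14Q_j. \tag{15}$$

*Logarithms.* For non-initial $j$,
$$\varepsilon_jQ_j^m=\frac{2K_{p(j)}}{\kappa_j}\le2\Lambda_j2^{j^2}\le\log Q_j,\qquad\text{and for all }j\quad \Lambda_jQ_j^{-m}\le\frac{\Lambda_j}{Q_j}\le4^{-(j+1)^2}=\kappa_{j+1}^2. \tag{16}$$

*Summability.* Let $0\le\tau<1$. Since $x^2e^{-(1-\tau)x}\le C_\tau/x$ for $x\ge1$, taking $x=\log Q_j\ge4^{(j+1)^2}$ gives
$$\sum_j(\log Q_j)^2Q_j^{\tau-1}\le C_\tau\sum_j4^{-(j+1)^2}<\infty. \tag{17}$$

### 7.2 Regularity of $g$ and $f$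

**Step 3 (scaled norms).** *We need bounds on many derivatives of $\log(1+a_j)$; a submultiplicative norm adapted to the frequency makes them automatic.*

For an integer $r\ge0$ and $Q\ge1$ let
$$|u|_{r,Q}=\sum_{i\le r}\frac{Q^{-i}\|u^{(i)}\|_0}{i!}.$$
This is equivalent to the $C^r$ norm, so $C^r$ is complete for it. By Leibniz, $\frac{(uv)^{(i)}}{i!}=\sum_{a+b=i}\frac{u^{(a)}}{a!}\frac{v^{(b)}}{b!}$, so the norm is submultiplicative; and $|1|_{r,Q}=1$. For instance, if $q\le Q$,
$$|\cos2\pi qx|_{r,Q}\le\sum_i\frac{(2\pi q/Q)^i}{i!}\le e^{2\pi}=E,$$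
with a bound independent of $r$. The same bound holds for the translate $\cos2\pi q(x+\alpha)$. Moreover $\cos2\pi q(x+\alpha)-\cos2\pi qx=\mathrm{Re}\,[(e^{2\pi iq\alpha}-1)e^{2\pi iqx}]$ and $|e^{2\pi iq\alpha}-1|\le2\pi\|q\alpha\|$, so the norm of this difference is at most $2\pi\|q\alpha\|E$.

Let $j$ be non-initial and $p=p(j)$; then $Q_p\le Q_j$. Submultiplicativity and (13) give, for all $r$,
$$|a_j|_{r,Q_j}\le E^2\varepsilon_j\le\tfrac1{50},\qquad|a_j\circ R-a_j|_{r,Q_j}\le2\pi E^2\varepsilon_j(\theta_p+\theta_j).$$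
Write $\ell_j=\log\frac{1+a_j\circ R}{1+a_j}=\log(1+b_j)$ with $b_j=\frac{a_j\circ R-a_j}{1+a_j}$. The geometric series gives $|(1+a_j)^{-1}|_{r,Q_j}\le\frac{50}{49}\le\frac43$. Since $\theta_p,\theta_j\le\frac12$,
$$|b_j|_{r,Q_j}\le\tfrac43\cdot2\pi E^2\varepsilon_j(\theta_p+\theta_j)\le\tfrac43\cdot\tfrac{2\pi}{50}\le\tfrac12 .$$
The power series of the logarithm gives $|\log(1+w)|_{r,Q}\le|w|_{r,Q}/(1-|w|_{r,Q})\le2|w|_{r,Q}$ when $|w|_{r,Q}\le\frac12$. Hence
$$|\log(1+a_j)|_{r,Q_j}\le2E^2\varepsilon_j,\qquad|\ell_j|_{r,Q_j}\le20E^2\varepsilon_j(\theta_p+\theta_j). \tag{18}$$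
For initial $j$ both functions are $0$.

To return to ordinary norms, suppose $|u|_{r,Q}\le A$. Then $\|u^{(i)}\|_0\le i!\,Q^iA$ for $i\le r$, so $\|u\|_{C^r}\le C_rQ^rA$. Suppose moreover $|u|_{r+1,Q}\le A$ and $0<\tau<1$. For any $w\in C^1$ we have $|w(x)-w(y)|\le\min(2\|w\|_0,\|w'\|_0|x-y|)\le(2\|w\|_0)^{1-\tau}(\|w'\|_0|x-y|)^\tau$, so $[u^{(r)}]_\tau\le2\|u^{(r)}\|_0^{1-\tau}\|u^{(r+1)}\|_0^\tau$. Therefore
$$\|u\|_{C^{r+\tau}}\le C_rQ^{r+\tau}A. \tag{19}$$

**Step 4 (regularity of $g$).** *We show $g\in C^{m+\tau}$ for all $\tau<1$.*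

By (18), (19) with $r=m-1$, and (16), for non-initial $j$,
$$\|\log(1+a_j)\|_{C^{m-1+\tau}}\le C\varepsilon_jQ_j^{m-1+\tau}\le CQ_j^{\tau-1}\log Q_j,$$
which is summable by (17). So $\log P$, and hence $P$, is in $C^{m-1+\tau}$ for all $\tau<1$. Then $g(x)=\int_0^xP\big/\int_0^1P$ is in $C^{m+\tau}$ with $g'>0$. Since $m\ge1$, $g^{-1}$ is also in $C^{m+\tau}$: use $(g^{-1})'=1/(g'\circ g^{-1})$ and induct. As $m+\tau=k-1+\tau$, this is the conjugacy regularity claimed in (A).

Put $f=gRg^{-1}$. As in Section 6, $f'=\exp(\ell\circ g^{-1})$ with $\ell=\log P\circ R-\log P=\sum_j\ell_j$.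

**Step 5 (regularity of $f$ in (A)).** *We show $\ell\in C^m$.*

Let $j$ be non-initial and $p=p(j)$, so $j=s(p)$. By (18) and $\varepsilon_jQ_j^m=2K_p/\kappa_j$,
$$\|\ell_j\|_{C^m}\le C\varepsilon_jQ_j^m(\theta_p+\theta_j)=2C\,\frac{K_p}{\kappa_j}(\theta_p+\theta_j).$$
For the first part, (11) at $p$ reads $Q_p^m\theta_p\le\kappa_{j+1}$, and $\kappa_p\le1$, so
$$\frac{K_p\theta_p}{\kappa_j}=\frac{\kappa_pQ_p^m\theta_p}{\kappa_j}\le\frac{\kappa_{j+1}}{\kappa_j}=2^{-2j-1}.$$
For the second, (11) at $j$ gives $\theta_j\le Q_j^{-m}\le Q_j^{-1}$, so by (16) $\frac{K_p\theta_j}{\kappa_j}\le\frac{\log Q_j}{Q_j}$. Both are summable in $j$, by (17) with $\tau=0$. So $\ell\in C^m$; as $g^{-1}\in C^m$, $f'=\exp(\ell\circ g^{-1})\in C^m$ and is positive. Thus $f$ is a $C^{m+1}=C^k$ diffeomorphism.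

**Step 6 (regularity of $f$ in (B)).** *We show $\ell\in C^{m+\tau}$ for all $\tau<1$.*

Here $p(j)=j-1$ for $j\ge1$. By (18), (19) with $r=m$, (16) and (12),
$$\|\ell_j\|_{C^{m+\tau}}\le CQ_j^{m+\tau}\varepsilon_j(\theta_{j-1}+\theta_j)\le C(\log Q_j)\,Q_j^\tau\Big(\frac{2Q_{j-1}}{Q_j}+\frac{2Q_j}{Q_{j+1}}\Big).$$
By (10), $Q_{j-1}\le\Lambda_j\le\log Q_j$ and $Q_{j+1}\ge\Lambda_{j+1}^2\ge Q_j^2$. So the right side is at most $4C(\log Q_j)^2Q_j^{\tau-1}$, which is summable by (17). Hence $\ell\in C^{m+\tau}$. Since $g^{-1}\in C^{m+\tau}$ and $m\ge1$, the composition $\ell\circ g^{-1}$ is in $C^{m+\tau}$: its derivatives up to order $m$ are polynomials in the functions $\ell^{(i)}\circ g^{-1}$ and $(g^{-1})^{(i)}$, all $\tau$-Hölder because $g^{-1}$ is Lipschitz. So $f'\in C^{m+\tau}$ and $f\in C^{k+\tau}$ for every $\tau<1$.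

### 7.3 The functionals

**Step 7 (pairing with high frequencies).** *We replace the single integration by parts by $m$ of them, in a form that does not involve derivatives of $P_{j-1}$.*

**Lemma 5.** If $W$ is a real trigonometric polynomial all of whose frequencies $n$ satisfy $|n|\ge N\ge1$, and $v\in C^m$, then $\big|\int vW\big|\le(2\pi N)^{-m}\|v^{(m)}\|_0\|W\|_0$.

**Proof.** Since $W$ has no constant term, $W=w^{(m)}$ for the trigonometric polynomial $w$ obtained by dividing the $n$-th coefficient by $(2\pi in)^m$. By Parseval, $\|w\|_{L^2}\le(2\pi N)^{-m}\|W\|_{L^2}$. Integrating by parts $m$ times, $\big|\int vW\big|=\big|\int v^{(m)}w\big|\le\|v^{(m)}\|_0\|w\|_{L^1}$. Finally $\|w\|_{L^1}\le\|w\|_{L^2}$ and $\|W\|_{L^2}\le\|W\|_0$. $\blacksquare$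

**Step 8 (convergence along each class).** *We prove that the functionals of one class have a limit, with a quantitative error.*

For $v\in C^m(S^1)$ let $D_j(v)=K_j\int vPc_j$ and $D'_j(v)=K_j\int vP_jc_j$. By (14) and (9),
$$|D_j(v)-D'_j(v)|\le2\|v\|_0\sum_{i>j}K_j\varepsilon_i\le\tfrac2{50}\|v\|_0\sum_{i>j}\kappa_{i+1}\le\kappa_{j+1}\|v\|_0. \tag{20}$$
Let $j$ be non-initial and $p=p(j)$. Inserting $P_j=P_{j-1}(1+\varepsilon_jc_pc_j)$, $K_j\varepsilon_j=2K_p$ and $2c_j^2=1+\cos4\pi Q_jx$,
$$D'_j(v)=K_j\int vP_{j-1}c_j+K_p\int vP_{j-1}c_p\big(1+\cos4\pi Q_jx\big). \tag{21}$$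
Subtract $D'_p(v)=K_p\int vP_pc_p$. Between $p$ and $j$ there may be stages of other classes, so $P_{j-1}$ and $P_p$ may differ, and a third term appears:
$$D'_j(v)-D'_p(v)=K_j\int vP_{j-1}c_j+K_p\int vP_{j-1}c_p\cos(4\pi Q_jx)+K_p\int v(P_{j-1}-P_p)c_p.$$

* *First term.* By (15), $P_{j-1}c_j$ has frequencies at least $\frac34Q_j\ge\frac12Q_j$ in modulus, and $\|P_{j-1}c_j\|_0\le2$. By Lemma 5 the term is at most $2K_j(\pi Q_j)^{-m}\|v^{(m)}\|_0\le2\kappa_j\|v^{(m)}\|_0$. This bound holds also when $j$ is initial.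
* *Second term.* The frequencies of $P_{j-1}c_p\cos(4\pi Q_jx)$ are at least $2Q_j-\frac14Q_j-\frac18Q_j\ge Q_j$ in modulus. By Lemma 5 the term is at most $2K_pQ_j^{-m}\|v^{(m)}\|_0=\kappa_j\varepsilon_j\|v^{(m)}\|_0\le\kappa_j\|v^{(m)}\|_0$.
* *Third term.* By (14) and (9) it is at most $2\|v\|_0\sum_{i>p}K_p\varepsilon_i\le\kappa_{p+1}\|v\|_0$.

So $|D'_l(v)-D'_{p(l)}(v)|\le3\kappa_l\|v^{(m)}\|_0+\kappa_{p(l)+1}\|v\|_0$ for every non-initial $l$. Fix $j\in N_i$ and sum over all $l\in N_i$ with $l>j$. By (9), $\sum\kappa_l\le2\kappa_{j+1}$; and since the numbers $p(l)\ge j$ are distinct, $\sum\kappa_{p(l)+1}\le2\kappa_{j+1}$. Together with (20), the limit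
$$D^{(i)}(v)=\lim_{N_i\ni j\to\infty}D_j(v)=\lim_{N_i\ni j\to\infty}D'_j(v)$$
exists, is linear and continuous on $C^m$, and satisfies
$$|D^{(i)}(v)-D'_j(v)|\le8\kappa_{j+1}\|v\|_{C^m}\qquad(j\in N_i). \tag{22}$$

**Step 9 (invariance).** *We obtain invariant $k$-distributions $L^{(i)}$.*

For $u\in C^k$ set $L^{(i)}(u)=D^{(i)}(u'\circ g)$. As $g\in C^m$, the chain rule gives $u'\circ g\in C^m$ with norm at most $C_g\|u\|_{C^k}$, so $L^{(i)}$ is a $k$-distribution. Let $v=u'\circ g$. By (1), $\tilde v=(u\circ f)'\circ g=(v\circ R)(P\circ R)/P$; it lies in $C^m$ because $u\circ f\in C^k$. By (2), for every $j$,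
$$|D_j(\tilde v)-D_j(v)|=K_j\Big|\int vP\,(c_j\circ R^{-1}-c_j)\Big|\le2\pi K_j\theta_j\|v\|_0\|P\|_0 .$$
In (A), $K_j\theta_j=\kappa_jQ_j^m\theta_j\le\kappa_j\to0$ by (11). In (B), (12) and (16) give $K_j\theta_j\le2K_jQ_j/Q_{j+1}\le2\Lambda_{j+1}^2/Q_{j+1}\to0$; the last limit holds because $Q_{j+1}\ge4^{(j+2)^2}\Lambda_{j+1}^2$ by (10). Letting $j\to\infty$ in $N_i$, $D^{(i)}(\tilde v)=D^{(i)}(v)$, so $L^{(i)}(u\circ f)=L^{(i)}(u)$.

**Step 10 (linear independence modulo $\mu$).** *We test with $v_j=Q_j^{-m}c_j$, which the functional of the class of $j$ sees at size $\kappa_j$ and all others see at size at most a constant times $\kappa_{j+1}$.*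

Suppose a finite combination satisfies $\sum_i\lambda_iL^{(i)}=c\mu$. Evaluating on constants gives $c=0$. Every $v\in C^m$ with $\int vP=0$ is $u'\circ g$ for some $u\in C^k$, because $v\circ g^{-1}\in C^m$ has integral $\int vg'=0$ and so has a periodic primitive $u\in C^{m+1}=C^k$. Thus $\sum_i\lambda_iD^{(i)}$ vanishes on the kernel of $v\mapsto\int vP$, and there is a number $\lambda$ with
$$\sum_i\lambda_iD^{(i)}(v)=\lambda\int vP\qquad\text{for all }v\in C^m. \tag{23}$$
Fix an index $i$ in the combination, and take $j\in N_i$ and $v_j=Q_j^{-m}c_j$. Then $\|v_j\|_{C^m}=\sum_{a\le m}Q_j^{-m}(2\pi Q_j)^a\le C_1:=(m+1)(2\pi)^m$.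

*The class of $j$.* Since $P_j\ge\frac12$, $D'_j(v_j)=K_jQ_j^{-m}\int P_jc_j^2=\kappa_j\int P_jc_j^2\ge\frac14\kappa_j$. By (22), $D^{(i)}(v_j)\ge\frac14\kappa_j-8C_1\kappa_{j+1}$.

*Another class $i'\ne i$.* Let $l\ge j+1$ be the least element of $N_{i'}$ exceeding $j$. If $l$ is initial, then $P_l=P_{l-1}$ and $D'_l(v_j)=K_l\int v_jP_{l-1}c_l$, which is at most $2\kappa_l\|v_j^{(m)}\|_0\le2C_1\kappa_l$ in modulus by the first-term bound of Step 8. If $l$ is not initial, then $p(l)\le j$ by minimality of $l$, and $p(l)\ne j$ since $j\notin N_{i'}$. So $p(l)<j$ and $K_{p(l)}\le\Lambda_j$. In (21), the first term is again at most $2C_1\kappa_l$, and the second is at most $K_{p(l)}\cdot Q_j^{-m}\cdot2\cdot2\le4\Lambda_jQ_j^{-m}$. In both cases, by (16) and $l\ge j+1$,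
$$|D'_l(v_j)|\le2C_1\kappa_l+4\Lambda_jQ_j^{-m}\le2C_1\kappa_{j+1}+4\kappa_{j+1}^2 .$$
Applying (22) at $l$, with $\kappa_{l+1}\le\kappa_{j+1}$, we get $|D^{(i')}(v_j)|\le(10C_1+4)\kappa_{j+1}$.

*The right side.* $\big|\int v_jP\big|\le2Q_j^{-m}\le2\kappa_{j+1}^2$, by (16).

Insert $v_j$ into (23) and divide by $\kappa_j$:
$$|\lambda_i|\Big(\frac14-8C_1\frac{\kappa_{j+1}}{\kappa_j}\Big)\le\sum_{i'\ne i}|\lambda_{i'}|(10C_1+4)\frac{\kappa_{j+1}}{\kappa_j}+2|\lambda|\frac{\kappa_{j+1}^2}{\kappa_j}.$$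
As $j\to\infty$ in $N_i$, $\kappa_{j+1}/\kappa_j=2^{-2j-1}\to0$, so $\lambda_i=0$. Since $i$ was arbitrary, all $\lambda_i$ vanish: the $L^{(i)}$, $i\in I$, together with $\mu$, are linearly independent.

With infinitely many classes, the space of invariant $k$-distributions of $f$ is infinite-dimensional; with Steps 4 and 5 this proves (A). With one class, $L^{(i)}$ is an invariant $k$-distribution different from the invariant measure; with Step 6 this proves (B). $\blacksquare$
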